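# Translating the Minkowski question mark measure by fifths

## Masses of fifths and tenths

Two fractions $\frac pq<\frac{p'}{q'}$ in $[0,1]$ in lowest terms are **Farey neighbors** if $p'q-pq'=1$; their **mediant** is $\frac{p+p'}{q+q'}$. Start with $?(0)=0$, $?(1)=1$ and give each mediant the average of the two values at its neighbors. This yields $?(\frac12)=\frac12$, then $?(\frac13)=\frac14$, $?(\frac14)=\frac18$, $?(\frac15)=\frac1{16}$. Since $\frac25$ is the mediant of $\frac13$ and $\frac12$, it yields $?(\frac25)=\frac38$. The picture is symmetric about $\frac12$, so $?(\frac35)=\frac58$ and $?(\frac45)=\frac{15}{16}$. The five intervals $[\frac i5,\frac{i+1}5]$ therefore receive the masses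
$$\tfrac1{16},\ \tfrac5{16},\ \tfrac14,\ \tfrac5{16},\ \tfrac1{16}.$$
Now lay the list on top of a copy of itself moved by one place, multiply the masses that meet, and add:
$$\tfrac1{16}\cdot\tfrac5{16}+\tfrac5{16}\cdot\tfrac14+\tfrac14\cdot\tfrac5{16}+\tfrac5{16}\cdot\tfrac1{16}=\tfrac{50}{256}=\tfrac{25}{128}.$$

Do the same with tenths, keeping the displacement equal to $\frac15$, which is now two places. The new values are $?(\frac1{10})=\frac1{512}$ and $?(\frac3{10})=\frac7{32}$: indeed $\frac27$ is the mediant of $\frac14,\frac13$ and has value $\frac3{16}$, and $\frac3{10}$ is the mediant of $\frac27,\frac13$. In units of $\frac1{512}$ the masses of the ten intervals are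
$$1,\ 31,\ 80,\ 80,\ 64,\ 64,\ 80,\ 80,\ 31,\ 1,$$
and the sum of the products at distance two is
$$\frac{2\,(1\cdot80+31\cdot80+80\cdot64+80\cdot64)}{512^2}=\frac{25600}{262144}=\frac{25}{256}.$$
With $N$ intervals, multiply the sum by $N$. For $N=5$ this gives $5\cdot\frac{25}{128}=\frac{125}{128}$, and for $N=10$ it gives $10\cdot\frac{25}{256}=\frac{125}{128}$, the same number. One is tempted to believe that $N$ times the sum converges. This lecture proves that it tends to infinity.

The objects, precisely: $?:[0,1]\to[0,1]$, the **Minkowski question mark function**, is the continuous strictly increasing function with $?(0)=0$ and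
$$?(x)=2^{1-a_1}-2^{1-a_1-a_2}+2^{1-a_1-a_2-a_3}-\cdots\qquad\text{for }x=[0;a_1,a_2,a_3,\dots]\in(0,1],$$
a finite sum for rational $x$. For instance $\frac3{10}=[0;3,3]$ gives $2^{-2}-2^{-5}=\frac7{32}$, as above. Equivalently, $?$ is continuous, $?(0)=0$, $?(1)=1$, and $?\big(\frac{p+p'}{q+q'}\big)=\frac12\big(?(\frac pq)+{?}(\frac{p'}{q'})\big)$ for Farey neighbors. Extend it by $?(x)=0$ for $x\le0$ and $?(x)=1$ for $x\ge1$. Let $\mu$ be the probability measure on $[0,1]$ with distribution function $?$; it has no atoms because $?$ is continuous. Put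
$$S_N(\beta)=\sum_{i=0}^{N-1}\Big[?\Big(\frac{i+1}N\Big)-{?}\Big(\frac iN\Big)\Big]\Big[?\Big(\beta-\frac iN\Big)-{?}\Big(\beta-\frac{i+1}N\Big)\Big].\tag{1}$$

The following conjecture is stated in Giedrius Alkauskas, "Fourier-Stieltjes coefficients of the Minkowski question mark function", arXiv:1008.4014 (2010).

**Conjecture.** For every $\beta\in[0,2]\setminus\{1\}$ there is a constant $C(\beta)\ge0$ such that $N S_N(\beta)\to C(\beta)$ as $N\to\infty$, $N\in\mathbb N$. Moreover, $C$ is discontinuous only at $\beta=1$: it is continuous on $[0,1)\cup(1,2]$, and both one-sided limits at $1$ are $+\infty$. Nevertheless $\int_0^2C(\beta)\,d\beta<\infty$.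

**Theorem.** Let $\beta=1\pm\frac j5$ with $j\in\{1,2,3,4\}$. There are $c,\varepsilon>0$ with $S_N(\beta)\ge c\,N^{-1+\varepsilon}$ for all large $N$. Hence $N S_N(\beta)\to+\infty$.

So the conjecture is false: at each of the eight points $\frac15,\frac25,\frac35,\frac45,\frac65,\frac75,\frac85,\frac95$ no finite $C(\beta)$ exists. Already $\beta=\frac45$ refutes the first assertion.

**Corollary.** Let $\xi,\eta$ be independent with law $\mu$. For these $\beta$ there is $c'>0$ with $\mathbb P(|\xi+\eta-\beta|\le r)\ge c'r^{1-\varepsilon}$ for small $r>0$. In particular the law of $\xi+\eta$ has no bounded (hence no continuous) density on any neighborhood of any of the eight points.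

## Sums over translates, and why $1/N$ is the average size

**Reduction to translates.** We rewrite $S_N$ as a correlation between $\mu$ and a translate of $\mu$. The map $x\mapsto1-x$ sends Farey neighbors to Farey neighbors and mediants to mediants. So $x\mapsto1-{?}(1-x)$ satisfies the same mediant rule with the same values at $0$ and $1$. It agrees with $?$ at every rational in $[0,1]$, and by continuity everywhere in $[0,1]$; outside $[0,1]$ the extension obviously satisfies it too. Thus $?(1-x)=1-{?}(x)$ on $\mathbb R$. Write $I_i=[\frac iN,\frac{i+1}N]$. For $\beta=1-t$ the second bracket in (1) is $?(t+\frac{i+1}N)-{?}(t+\frac iN)=\mu(I_i+t)$. For $\beta=1+t$ it is $\mu(I_i-t)$ in the same way. The reflection $x\mapsto1-x$ preserves $\mu$, maps $I_i$ to $I_{N-1-i}$ and $I_i-t$ to $I_{N-1-i}+t$. Hence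
$$S_N(1-t)=S_N(1+t)=\sum_{i=0}^{N-1}\mu(I_i)\,\mu(I_i+t).\tag{2}$$
From now on $t=\frac j5$ with $j\in\{1,2,3,4\}$, and we bound the right side of (2) from below. The numbers computed above are $S_5(\frac45)$ and $S_{10}(\frac45)$.

**The easy values, and the average.** For $\beta=0$ and $\beta=2$ every term vanishes, since the second factor is the $\mu$-mass of an interval that meets $[0,1]$ in at most one point. For general $\beta$ the second factor in (1) is $\mu(\beta-I_i)$. By Fubini $\int_{\mathbb R}\mu(\beta-I_i)\,d\beta=|I_i|=\frac1N$, and $S_N$ vanishes outside $[0,2]$, so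
$$\int_0^2N S_N(\beta)\,d\beta=\sum_i\mu(I_i)=1\qquad\text{for every }N.$$
So $\frac1N$ is the right order on average. What must be shown is that translation by a fifth preserves so much of the structure of $\mu$ that these special $\beta$ beat the average by a power of $N$.

## Farey intervals as words in two matrices

Let
$$L=\begin{pmatrix}1&0\\1&1\end{pmatrix},\qquad R=\begin{pmatrix}1&1\\0&1\end{pmatrix},$$
acting on $[0,\infty]$ by Möbius maps: $L(x)=\frac x{x+1}$ and $R(x)=x+1$. A **word** is a finite string $X$ in the letters $L,R$, with length $|X|$; we use the same symbol for its matrix product. That product has determinant $1$. Write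
$$X=\begin{pmatrix}p'&p\\q'&q\end{pmatrix},\qquad J_X=X[0,\infty]=\Big[\frac pq,\frac{p'}{q'}\Big],\qquad |J_X|=\frac1{qq'}\ \text{ if }q,q'\ge1.$$
For example $J_L=[0,1]$, $J_{L^2}=[0,\frac12]$, and $L^2R=\begin{pmatrix}1&1\\2&3\end{pmatrix}$ gives $J_{L^2R}=[\frac13,\frac12]$.

Since $L[0,\infty]=[0,1]$ and $R[0,\infty]=[1,\infty]$, the intervals $J_{XL}$ and $J_{XR}$ are the two parts of $J_X$ cut at $X(1)=\frac{p+p'}{q+q'}$, the mediant. The mediant rule says that they have equal $\mu$-mass when $J_X\subset[0,1]$. As $\mu(J_L)=1$, induction on the length gives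
$$X\text{ begins with }L\ \Longrightarrow\ \mu(J_X)=2^{1-|X|}.\tag{3}$$
Check: $\mu(J_{L^2R})={?}(\frac12)-{?}(\frac13)=\frac14=2^{1-3}$.

Call two words **incomparable** if neither is a prefix of the other. At the first letter where they differ, one interval goes to the left part and the other to the right part, so incomparable words have intervals with disjoint interiors. Finally, bottom rows evolve by $(a,b)R=(a,a+b)$ and $(a,b)L=(a+b,b)$. If $X$ begins with $L$, its bottom row starts at $(1,1)$, so both entries are $\ge1$, and each further letter increases their sum by at least $1$.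

## Translation by $j/5$ as a machine acting on words

The translation $x\mapsto x+\frac j5$ is the Möbius map of $U_j=\begin{pmatrix}5&j\\0&5\end{pmatrix}$. We want pairs of words $X,Y$, both beginning with $L$, such that $J_X+t$ contains a fixed proportion of $J_Y$ in the sense of $\mu$. Then $\mu(J_X)\mu(J_X+t)$ is about $2^{-|X|-|Y|}$.

A first example: $U_1L=\begin{pmatrix}6&1\\5&5\end{pmatrix}$ and $U_1L^2=\begin{pmatrix}7&1\\10&5\end{pmatrix}$. In the last matrix the bottom row dominates the top row entrywise, so we can strip a factor $L$ on the left by subtracting the top row from the bottom row: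
$$U_1L^2=L\begin{pmatrix}7&1\\3&4\end{pmatrix}.$$
On intervals, $[0,\frac12]+\frac15=[\frac15,\frac7{10}]$ is the image under $L$ of $[\frac14,\frac73]$. The remainder $E=\begin{pmatrix}7&1\\3&4\end{pmatrix}$ remembers how the translated interval sits relative to the Farey structure.

**Why there are finitely many remainders.** Let $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ have non-negative integer entries and determinant $25$. A letter $R$ can be stripped if the top row dominates the bottom row, and $L$ if the bottom row dominates the top one. If neither is possible, then either $a>c$ and $d>b$, or $a<c$ and $d<b$; the latter makes the determinant negative. In the former case $25=(a-c)d+c(d-b)\ge c+d$ and $25=a(d-b)+b(a-c)\ge a+b$. So only finitely many matrices resist stripping. The proof uses ten of them and their mirror images.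

**Definition (states).** Write $[a\,b;c\,d]$ for a matrix given by rows. The un-starred states are
$$U_k=[5\,k;0\,5]\ (k=1,2,3,4),\quad B=[13\,1;1\,2],\quad C=[9\,1;2\,3],\quad D=[9\,2;1\,3],$$
$$E=[7\,1;3\,4],\quad F=[7\,3;1\,4],\quad G=[7\,4;6\,7],$$
all of determinant $25$. For a matrix $M$ let $M^*=PMP$ with $P=[0\,1;1\,0]$, so that $[a\,b;c\,d]^*=[d\,c;b\,a]$, $L^*=R$, $R^*=L$ and $(MM')^*=M^*M'^*$. The starred matrices $U_k^*,\dots,G^*$ are also states.

**Transition identities.** Each has the form $\sigma W=Y\sigma'$, with words $W,Y$ and states $\sigma,\sigma'$. Its **cost** is $c=|W|+|Y|$, printed in parentheses.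

| state | identities $\sigma W=Y\sigma'$ (cost) |
|---|---|
| $U_k$ | $U_kR=R\,U_k$ (2), for $k=1,2,3,4$ |
| $U_1$ | $U_1L^2=L\,E$ (3); $U_1LRL=LR^2\,C$ (6) |
| $U_2$ | $U_2L^2=L\,D$ (3); $U_2LR^2=RL^2\,B^{*}$ (6) |
| $U_3$ | $U_3LR=RL\,D^{*}$ (4); $U_3L^3=LR\,B$ (5) |
| $U_4$ | $U_4LR=RL\,E^{*}$ (4); $U_4L^2R=RL^3\,C^{*}$ (7) |
| $B$ | $BR=R^4D$ (5); $BLR=R^3U_3^{*}$ (5); $BL^2R=R^2L\,U_2$ (6); $BL^4R=RLR\,F$ (8); $BL^5R=RL\,G^{*}$ (8) |
| $C$ | $CR=R^2U_2^{*}$ (3); $CLR=RL\,U_3$ (4); $CL^2R=RL^2D^{*}$ (6); $CL^4=L\,B$ (5) |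
| $D$ | $DR=R^2F$ (3); $DLR=R\,G^{*}$ (3); $DL^2R=RLR\,U_1^{*}$ (6); $DL^3R=RL^2U_4$ (7); $DL^4R=RL^3E^{*}$ (9) |
| $E$ | $ER=R\,F^{*}$ (2); $EL^2=L\,C$ (3) |
| $F$ | $FR=R^2U_1^{*}$ (3); $FLR=RL\,U_4$ (4); $FL^2R=RL^2E^{*}$ (6) |
| $G$ | $GL=LR\,C$ (3) |

To check an entry, multiply out both sides. On the right of a matrix, $R^n$ adds $n$ times the first column to the second and $L^n$ adds $n$ times the second column to the first. On the left, $R^n$ adds $n$ times the bottom row to the top and $L^n$ adds $n$ times the top row to the bottom. The common values of the two sides are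
$$U_kR=[5\ \,k{+}5;0\ \,5],$$
$$U_1:\ [7\,1;10\,5],\ [13\,7;15\,10];\qquad U_2:\ [9\,2;10\,5],\ [7\,16;5\,15];$$
$$U_3:\ [8\,11;5\,10],\ [14\,3;15\,5];\qquad U_4:\ [9\,13;5\,10],\ [13\,17;10\,15];$$
$$B:\ [13\,14;1\,3],\ [14\,15;3\,5],\ [15\,16;5\,7],\ [17\,18;9\,11],\ [18\,19;11\,13];$$
$$C:\ [9\,10;2\,5],\ [10\,11;5\,8],\ [11\,12;8\,11],\ [13\,1;14\,3];$$
$$D:\ [9\,11;1\,4],\ [11\,13;4\,7],\ [13\,15;7\,10],\ [15\,17;10\,13],\ [17\,19;13\,16];$$
$$E:\ [7\,8;3\,7],\ [9\,1;11\,4];\qquad F:\ [7\,10;1\,5],\ [10\,13;5\,9],\ [13\,16;9\,13];\qquad G:\ [11\,4;13\,7].$$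

Applying $*$ to an identity gives one for the starred state, with $L$ and $R$ exchanged in $W$ and $Y$ and with the same cost. The table does not list every possible continuation (for instance, $U_1LR^2$ is absent). We want a lower bound, so we may ignore continuations. For each state the listed words $W$ are prefix-free: none is a prefix of another.

## One quadratic weight for all states fails at $G$

From a pair with $U_jX=Y\sigma$ and an identity $\sigma W=Y'\sigma'$ we get $U_jXW=YY'\sigma'$, a new pair. So the identities generate a tree of pairs. We want to stop when $|J_X|=\frac1{qq'}$ reaches about $\frac1N$ and show that the sum of $2^{-|X|-|Y|}$ over the stopped pairs is at least $N^{-1+\varepsilon}$.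

The sum of $2^{-|X|-|Y|}$ itself shrinks: at $E$, for example, the two continuations together carry the fraction $\frac14+\frac18=\frac38$. This decay must be weighed against the growth of $qq'$. The sensible choice is to give a pair the weight
$$2^{-|X|-|Y|}\,f(a,b),$$
where $f$ is a quadratic form with non-negative coefficients and $(a,b)$ is the bottom row of $X$, in a suitable order. If such weights grow by a constant factor at each step, and $f(a,b)$ is comparable to $N$ where we stop, we win.

A single form $f(a,b)=A_1a^2+A_2ab+A_3b^2$ for all states cannot do it. At $G$ the only listed word is $L$, with cost $3$ and $(a,b)L=(a+b,b)$, so we would need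
$$\tfrac18f(a+b,b)=\tfrac18\big(A_1a^2+(2A_1+A_2)ab+(A_1+A_2+A_3)b^2\big)\ \ge\ f(a,b)\qquad(a,b\ge0).$$
Setting $b=0$ gives $A_1=0$. Dividing by $b$ and letting $a\to\infty$ gives $\frac18A_2\ge A_2$, so $A_2=0$; then $\frac18A_3\ge A_3$ gives $A_3=0$. No nonzero form survives.

The remedy is to let the form depend on the state. A state with poor continuations, such as $G$, gets a small form, so that arriving there earns little; what matters is that every state's continuations repay its own form.

## Ten quadratic forms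

For a form $f(a,b)=A_1a^2+A_2ab+A_3b^2$ write $f=(A_1,A_2,A_3)$. Assign to the un-starred states
$$f_{U_1}=(540,792,540),\quad f_{U_2}=(382,555,405),\quad f_{U_3}=(338,466,265),\quad f_{U_4}=(360,504,270),$$
$$f_B=(93,296,342),\quad f_C=(248,462,376),\quad f_D=(216,457,428),$$
$$f_E=(314,460,358),\quad f_F=(315,517,320),\quad f_G=(30,117,133).$$
For an entry $\sigma W=Y\sigma'$ of the table let $(a,b)_W=(a,b)W$. For an entry $\sigma W=Y\sigma'^*$ let $(a,b)_W$ be $(a,b)W$ with its two entries interchanged. Example: $(a,b)LR^2=(a+b,2a+3b)$, and $U_2LR^2=RL^2B^*$ ends in a starred state, so there $(a,b)_W=(2a+3b,a+b)$. Define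
$$(Tf)_\sigma(a,b)=\sum_W2^{-c(W)}f_{\sigma'}\big((a,b)_W\big),\tag{4}$$
the sum running over the table entries of $\sigma$, including $W=R$ for $U_k$.

**Lemma 1.** For all ten $\sigma$, $(Tf)_\sigma>f_\sigma$ strictly in each of the three coefficients.

*Proof.* For $f=(A_1,A_2,A_3)$,
$$f(ka+lb,\,ma+nb)=\big(A_1k^2+A_2km+A_3m^2,\ \ 2A_1kl+A_2(kn+lm)+2A_3mn,\ \ A_1l^2+A_2ln+A_3n^2\big).$$
Take $U_1$ and $W=LRL$. Here $(a,b)L=(a+b,b)$, then $R$ gives $(a+b,a+2b)$, then $L$ gives $(2a+3b,a+2b)$, and the target is $C$. The coefficients are $4\cdot248+2\cdot462+376=2292$, $\ 12\cdot248+7\cdot462+4\cdot376=7714$ and $9\cdot248+6\cdot462+4\cdot376=6508$, to be multiplied by $2^{-6}$. All entries are computed in this way: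

| $\sigma$ | $W$, target | $2^{-c}$ | $(a,b)_W$ | $f_{\sigma'}((a,b)_W)$ | times $2^{-c}$ |
|---|---|---|---|---|---|
| $U_1$ | $R$, $U_1$ | $1/4$ | $(a,a+b)$ | $(1872,1872,540)$ | $(468,\ 468,\ 135)$ |
| | $L^2$, $E$ | $1/8$ | $(a+2b,b)$ | $(314,1716,2534)$ | $(39.25,\ 214.5,\ 316.75)$ |
| | $LRL$, $C$ | $1/64$ | $(2a+3b,a+2b)$ | $(2292,7714,6508)$ | $(35.8125,\ 120.53125,\ 101.6875)$ |
| $U_2$ | $R$, $U_2$ | $1/4$ | $(a,a+b)$ | $(1342,1365,405)$ | $(335.5,\ 341.25,\ 101.25)$ |
| | $L^2$, $D$ | $1/8$ | $(a+2b,b)$ | $(216,1321,2206)$ | $(27,\ 165.125,\ 275.75)$ |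
| | $LR^2$, $B^{*}$ | $1/64$ | $(2a+3b,a+b)$ | $(1306,3280,2067)$ | $(20.40625,\ 51.25,\ 32.296875)$ |
| $U_3$ | $R$, $U_3$ | $1/4$ | $(a,a+b)$ | $(1069,996,265)$ | $(267.25,\ 249,\ 66.25)$ |
| | $LR$, $D^{*}$ | $1/16$ | $(a+2b,a+b)$ | $(1101,3091,2206)$ | $(68.8125,\ 193.1875,\ 137.875)$ |
| | $L^3$, $B$ | $1/32$ | $(a+3b,b)$ | $(93,854,2067)$ | $(2.90625,\ 26.6875,\ 64.59375)$ |
| $U_4$ | $R$, $U_4$ | $1/4$ | $(a,a+b)$ | $(1134,1044,270)$ | $(283.5,\ 261,\ 67.5)$ |
| | $LR$, $E^{*}$ | $1/16$ | $(a+2b,a+b)$ | $(1132,3352,2534)$ | $(70.75,\ 209.5,\ 158.375)$ |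
| | $L^2R$, $C^{*}$ | $1/128$ | $(a+3b,a+2b)$ | $(1086,5302,6508)$ | $(8.484375,\ 41.421875,\ 50.84375)$ |
| $B$ | $R$, $D$ | $1/32$ | $(a,a+b)$ | $(1101,1313,428)$ | $(34.40625,\ 41.03125,\ 13.375)$ |
| | $LR$, $U_3^{*}$ | $1/32$ | $(a+2b,a+b)$ | $(1069,3280,2549)$ | $(33.40625,\ 102.5,\ 79.65625)$ |
| | $L^2R$, $U_2$ | $1/64$ | $(a+2b,a+3b)$ | $(1342,6733,8503)$ | $(20.96875,\ 105.203125,\ 132.859375)$ |
| | $L^4R$, $F$ | $1/256$ | $(a+4b,a+5b)$ | $(1152,10373,23380)$ | $(4.5,\ 40.51953125,\ 91.328125)$ |
| | $L^5R$, $G^{*}$ | $1/256$ | $(a+6b,a+5b)$ | $(280,2977,7915)$ | $(1.09375,\ 11.62890625,\ 30.91796875)$ |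
| $C$ | $R$, $U_2^{*}$ | $1/8$ | $(a+b,a)$ | $(1342,1319,382)$ | $(167.75,\ 164.875,\ 47.75)$ |
| | $LR$, $U_3$ | $1/16$ | $(a+b,a+2b)$ | $(1069,3134,2330)$ | $(66.8125,\ 195.875,\ 145.625)$ |
| | $L^2R$, $D^{*}$ | $1/64$ | $(a+3b,a+2b)$ | $(1101,5293,6398)$ | $(17.203125,\ 82.703125,\ 99.96875)$ |
| | $L^4$, $B$ | $1/32$ | $(a+4b,b)$ | $(93,1040,3014)$ | $(2.90625,\ 32.5,\ 94.1875)$ |
| $D$ | $R$, $F$ | $1/8$ | $(a,a+b)$ | $(1152,1157,320)$ | $(144,\ 144.625,\ 40)$ |
| | $LR$, $G^{*}$ | $1/8$ | $(a+2b,a+b)$ | $(280,737,487)$ | $(35,\ 92.125,\ 60.875)$ |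
| | $L^2R$, $U_1^{*}$ | $1/64$ | $(a+3b,a+2b)$ | $(1872,9360,11772)$ | $(29.25,\ 146.25,\ 183.9375)$ |
| | $L^3R$, $U_4$ | $1/128$ | $(a+3b,a+4b)$ | $(1134,7848,13608)$ | $(8.859375,\ 61.3125,\ 106.3125)$ |
| | $L^4R$, $E^{*}$ | $1/512$ | $(a+5b,a+4b)$ | $(1132,10144,22778)$ | $(2.2109375,\ 19.8125,\ 44.48828125)$ |
| $E$ | $R$, $F^{*}$ | $1/4$ | $(a+b,a)$ | $(1152,1147,315)$ | $(288,\ 286.75,\ 78.75)$ |
| | $L^2$, $C$ | $1/8$ | $(a+2b,b)$ | $(248,1454,2292)$ | $(31,\ 181.75,\ 286.5)$ |
| $F$ | $R$, $U_1^{*}$ | $1/8$ | $(a+b,a)$ | $(1872,1872,540)$ | $(234,\ 234,\ 67.5)$ |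
| | $LR$, $U_4$ | $1/16$ | $(a+b,a+2b)$ | $(1134,3312,2448)$ | $(70.875,\ 207,\ 153)$ |
| | $L^2R$, $E^{*}$ | $1/64$ | $(a+3b,a+2b)$ | $(1132,5616,7018)$ | $(17.6875,\ 87.75,\ 109.65625)$ |
| $G$ | $L$, $C$ | $1/8$ | $(a+b,b)$ | $(248,958,1086)$ | $(31,\ 119.75,\ 135.75)$ |

Adding the last column state by state:

| $\sigma$ | $(Tf)_\sigma$ | $f_\sigma$ |
|---|---|---|
| $U_1$ | $(543.0625,\ 803.03125,\ 553.4375)$ | $(540,792,540)$ |
| $U_2$ | $(382.90625,\ 557.625,\ 409.296875)$ | $(382,555,405)$ |
| $U_3$ | $(338.96875,\ 468.875,\ 268.71875)$ | $(338,466,265)$ |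
| $U_4$ | $(362.734375,\ 511.921875,\ 276.71875)$ | $(360,504,270)$ |
| $B$ | $(94.375,\ 300.8828125,\ 348.13671875)$ | $(93,296,342)$ |
| $C$ | $(254.671875,\ 475.953125,\ 387.53125)$ | $(248,462,376)$ |
| $D$ | $(219.3203125,\ 464.125,\ 435.61328125)$ | $(216,457,428)$ |
| $E$ | $(319,\ 468.5,\ 365.25)$ | $(314,460,358)$ |
| $F$ | $(322.5625,\ 528.75,\ 330.15625)$ | $(315,517,320)$ |
| $G$ | $(31,\ 119.75,\ 135.75)$ | $(30,117,133)$ |

In all thirty places the middle column is the larger. $\square$

A word on what these numbers do: on the thirty coefficients, $T$ is a matrix with non-negative entries, and a positive vector $f$ with $Tf>f$ is a certificate that its spectral radius exceeds $1$. Once the vector is written down, nothing about $T$ has to be known beyond the table.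

## Cutting the loops at $U_k$

There is one more obstacle. The form $f_\sigma(a,b)$ is of size $(a+b)^2$, whereas the length of $J_X$ is governed by $qq'=ab$. The two are comparable only if $a/b$ stays bounded above and below. The loop $U_kR=R\,U_k$ spoils this: following it $n$ times sends $(a,b)$ to $(a,na+b)$, and the ratio degenerates. We therefore allow at most seven loops in a row and check that this costs less than the surplus in Lemma 1.

**Step: unrolling the loop.** Let $g_k$ be the part of $(Tf)_{U_k}$ that comes from the two words $W\ne R$, and let $h_k=(Tf)_{U_k}-f_{U_k}$, whose coefficients are positive by Lemma 1. By definition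
$$f_{U_k}(a,b)=\tfrac14f_{U_k}(a,a+b)+g_k(a,b)-h_k(a,b).$$
Insert this identity into its own first term, eight times in all:
$$f_{U_k}(a,b)=\sum_{i=0}^74^{-i}(g_k-h_k)(a,ia+b)+4^{-8}f_{U_k}(a,8a+b).$$
Hence, coefficientwise,
$$\sum_{i=0}^74^{-i}g_k(a,ia+b)-f_{U_k}(a,b)=\sum_{i=0}^74^{-i}h_k(a,ia+b)-4^{-8}f_{U_k}(a,8a+b)\ \ge\ h_k(a,b)-4^{-8}f_{U_k}(a,8a+b).\tag{5}$$

**Step: the last form is small.** If $f_{U_k}=(A_1,A_2,A_3)$, then $4^{-8}f_{U_k}(a,8a+b)$ has coefficients $(A_1+8A_2+64A_3,\ A_2+16A_3,\ A_3)/65536$. The comparison with $h_k$ is: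

| $k$ | $65536$ times the last form | $h_k$ |
|---|---|---|
| $1$ | $(41436,\ 9432,\ 540)$ | $(3.0625,\ 11.03125,\ 13.4375)$ |
| $2$ | $(30742,\ 7035,\ 405)$ | $(0.90625,\ 2.625,\ 4.296875)$ |
| $3$ | $(21026,\ 4706,\ 265)$ | $(0.96875,\ 2.875,\ 3.71875)$ |
| $4$ | $(21672,\ 4824,\ 270)$ | $(2.734375,\ 7.921875,\ 6.71875)$ |

The first coefficients of the last form are at most $0.64,\ 0.47,\ 0.33,\ 0.34$ respectively, each below that of $h_k$; the other coefficients are below $0.2$, while those of $h_k$ exceed $2$. So the right side of (5) has positive coefficients.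

**Definition (blocks).** For $\sigma\in\{B,C,D,E,F,G\}$ the blocks are the words $W$ of the table. For $U_k$ they are the words $R^iW$ with $0\le i\le7$ and $W\ne R$ in the table. Since $U_kR^i=R^iU_k$, the identity for such a block is $U_kR^iW=R^iY\sigma'$, with cost $2i+c(W)$. The blocks of $\sigma^*$ are the $*$-images. For example, $U_1$ has the sixteen blocks $R^iL^2$ (leading to $E$, cost $2i+3$) and $R^iLRL$ (leading to $C$, cost $2i+6$).

For a block $W$ let $(a,b)_W$ be defined as before: $(a,b)W$, with entries interchanged if the target is starred. Since $(a,b)R^i=(a,ia+b)$, the sum of $2^{-c}f_{\sigma'}((a,b)_W)$ over the blocks of $U_k$ is exactly $\sum_{i=0}^74^{-i}g_k(a,ia+b)$. By (5) and Lemma 1, the block sum exceeds $f_\sigma$ strictly in each coefficient for each of the ten states. These are thirty strict inequalities between positive numbers, so with $\kappa>1$ the smallest of the thirty ratios,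
$$\sum_{W\text{ block of }\sigma}2^{-c(W)}f_{\sigma'}\big((a,b)_W\big)\ \ge\ \kappa\,f_\sigma(a,b)\qquad\text{for all }\sigma\text{ and all }a,b\ge0.\tag{6}$$
The blocks of each state are prefix-free. For $U_k$, two blocks with different $i$ differ at the place where the shorter run of $R$'s ends (each $W\ne R$ begins with $L$), and two blocks with equal $i$ are incomparable by the table. For the starred states apply $*$.

## The tree of pairs and its weights

**Step: the root.** We need a start where both words begin with $L$. For $t=\frac j5$ take $(X_0,Y_0,\sigma_0)$ with $U_jX_0=Y_0\sigma_0$ as follows: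
$$j=1:(L^2,L,E),\qquad j=2:(L^2,L,D),\qquad j=3:(L^3,LR,B),\qquad j=4:(L^8R,\,LR^{10},\,E).$$
The first three are in the table. For $j=4$, $U_4L^8=[37\,4;40\,5]$, so $U_4L^8R=[37\,41;40\,45]$. On the other side $R^{10}E=[37\,41;3\,4]$, so $LR^{10}E=[37\,41;40\,45]$.

**Step: nodes.** A **node** is a triple $\nu=(X,Y,\sigma)$ obtained from the root by successively appending blocks: if $W$ is a block of $\sigma$ with $\sigma W=Y'\sigma'$, then $(XW,YY',\sigma')$ is a child of $(X,Y,\sigma)$. The depth of a node is the number of appended blocks. Since $U_jXW=Y\sigma W=YY'\sigma'$, every node satisfies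
$$U_jX=Y\sigma,\tag{7}$$
and $X$ and $Y$ begin with $L$. Every node has at least one child.

**Step: weights.** Let $(q',q)$ be the bottom row of $X$. Put $(a,b)=(q',q)$ if $\sigma$ is un-starred and $(a,b)=(q,q')$ if $\sigma$ is starred. For a starred state let $f_\sigma$ mean the form of the un-starred state of the same letter. Define
$$w(\nu)=2^{-|X|-|Y|}f_\sigma(a,b).$$
We claim that passing to a child replaces $(a,b)$ by $(a,b)_W$, where $W$ is the un-starred version of the block. If $\sigma$ is un-starred, the child's bottom row is $(q',q)W=(a,b)W$. The convention for the child interchanges the entries exactly when the new state is starred, which is the definition of $(a,b)_W$. If the state is $\sigma^*$ with $\sigma$ un-starred, the appended block is $PWP$ and $(a,b)=(q',q)P$, so the child's bottom row is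
$$(q',q)PWP=\big((a,b)W\big)P.$$
If the table entry for $W$ has an un-starred target $\sigma'$, the child's state is $\sigma'^*$, the convention interchanges once more, and we get $(a,b)W=(a,b)_W$. If the table target is $\sigma'^*$, the child's state is $\sigma'$, nothing is interchanged, and we get $(a,b)W$ with its entries interchanged, again $(a,b)_W$. This proves the claim. Since lengths add along blocks and $*$ preserves costs, (6) gives
$$\sum_{\nu'\text{ child of }\nu}w(\nu')\ \ge\ \kappa\,w(\nu).\tag{8}$$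

**Example.** For $j=1$ the root has bottom row $(2,1)$ and state $E$, so $w=2^{-3}f_E(2,1)=\frac{2534}8=316.75$. The child by $R$ is $(L^2R,LR,F^*)$, with bottom row $(2,3)$. Its state is starred, so $(a,b)=(3,2)$ and $w=2^{-5}f_F(3,2)=\frac{7217}{32}=225.53125$. As a check of (7): $F^*=[4\,1;3\,7]$ maps $[0,\infty]$ to $[\frac17,\frac43]$, then $R$ gives $[\frac87,\frac73]$ and $L$ gives $[\frac8{15},\frac7{10}]$, which is $[\frac13,\frac12]+\frac15$. The child by $L^2$ is $(L^4,L^2,C)$, with bottom row $(4,1)$ and $w=2^{-6}f_C(4,1)=\frac{6192}{64}=96.75$. The children sum to $322.28125>316.75$.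

## Bounded shape of the intervals

We now show that cutting the loops has worked: $q$ and $q'$ stay comparable.

**Lemma 2.** There is $M$ such that every node of depth $\ge7$ satisfies $M^{-1}\le q'/q\le M$.

*Proof.* First, among any seven consecutive blocks both letters occur. We list the blocks that are powers of $R$. At un-starred states they are
$$B\to D,\quad C\to U_2^*,\quad D\to F,\quad E\to F^*,\quad F\to U_1^*,$$
each by the block $R$. The blocks of $U_k$ all contain $L$, and the block of $G$ is $L$. At starred states, powers of $R$ are $*$-images of blocks at un-starred states that are powers of $L$. The latter are $U_1\to E$, $U_2\to D$, $U_3\to B$, $C\to B$, $E\to C$, $G\to C$ (by $L^2,L^2,L^3,L^4,L^2,L$), so we get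
$$U_1^*\to E^*,\quad U_2^*\to D^*,\quad U_3^*\to B^*,\quad C^*\to B^*,\quad E^*\to C^*,\quad G^*\to C^*.$$
From $B^*$, $D^*$ and $F^*$ no arrow leaves. So a chain starting at $C$ is $C\to U_2^*\to D^*$, one starting at $E$ is $E\to F^*$, and the longest chain is
$$B\to D\to F\to U_1^*\to E^*\to C^*\to B^*,$$
with six blocks. Thus seven consecutive blocks cannot all be powers of $R$, and by applying $*$ they cannot all be powers of $L$.

Next, $L,R\ge I$ entrywise, and $LR=[1\,1;1\,2]$ and $RL=[2\,1;1\,1]$ have all entries $\ge1$. A word containing both letters contains $LR$ or $RL$ as consecutive letters, and multiplying by further letters on either side does not decrease any entry. So its matrix has all entries $\ge1$. For a node of depth $\ge7$ let $V$ be the product of its last seven blocks and $(a_0,b_0)$ the bottom row of $X$ before they are appended. There are finitely many blocks, so the entries of $V$ lie in $[1,M]$ for a fixed $M$. From $(q',q)=(a_0,b_0)V$, both $q'$ and $q$ lie in $[a_0+b_0,\,M(a_0+b_0)]$. $\square$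

## Stopping where $qq'$ reaches $N$

**Step: the stopping line.** We stop each branch when its interval first becomes no longer than $\frac1N$. Let $\Pi_N$ be the set of nodes with $qq'\ge N$ all of whose proper ancestors have $qq'<N$. Each letter increases $q+q'$ by at least $1$, so at depth $d$ we have $q+q'\ge d$. For $d\ge7$, Lemma 2 gives $\min(q,q')\ge\frac{q+q'}{M+1}$, and so $qq'\ge\frac{d^2}{(M+1)^2}$. Hence every branch meets $\Pi_N$ within a bounded number of blocks. As each node has finitely many children, $\Pi_N$ is finite.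

**Step: stopped nodes are deep.** There are finitely many blocks, so there is $M_1>1$ such that appending a block multiplies $q+q'$ by at most $M_1$. On $\Pi_N$ we have $(q+q')^2\ge4qq'\ge4N$. If $s_0$ is the value of $q+q'$ at the root, a stopped node of depth $d$ satisfies $s_0M_1^d\ge2\sqrt N$. So there is $c_1>0$ with
$$\mathrm{depth}(\nu)\ge c_1\log N\quad\text{for all }\nu\in\Pi_N,\ N\text{ large}.$$

**Step: the weight on the line grows.** By (8), the quantity $\kappa^{-\mathrm{depth}(\nu)}w(\nu)$ does not decrease when a node is replaced by all its children and the values are summed. Start with the root alone and keep replacing nodes that are not in $\Pi_N$ by their children. After finitely many steps exactly $\Pi_N$ remains. Therefore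
$$\sum_{\nu\in\Pi_N}\kappa^{-\mathrm{depth}(\nu)}w(\nu)\ \ge\ w(\nu_0)>0,$$
where $\nu_0$ is the root, and with the bound on depths, for large $N$,
$$\sum_{\nu\in\Pi_N}w(\nu)\ \ge\ c_2N^\varepsilon,\qquad c_2=w(\nu_0),\quad\varepsilon=c_1\log\kappa>0.\tag{9}$$

**Step: from weights to powers of two.** On the line, $f_\sigma(a,b)$ must not exceed a constant times $N$. Let $N$ be so large that every $\nu\in\Pi_N$ has depth $\ge8$. Its parent has depth $\ge7$ and bottom row $(q_p',q_p)$ with $q_pq_p'<N$, so by Lemma 2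
$$(q_p+q_p')^2=q_pq_p'\Big(\frac{q_p}{q_p'}+\frac{q_p'}{q_p}+2\Big)\le(2M+2)N,$$
and $(q+q')^2\le M_1^2(2M+2)N$. Since $f_\sigma(a,b)$ is at most a constant times $(a+b)^2=(q+q')^2$, we get $w(\nu)\le c_3N\,2^{-|X|-|Y|}$. With (9), this gives, for $c_4=c_2/c_3$,
$$\sum_{\nu\in\Pi_N}2^{-|X|-|Y|}\ \ge\ c_4N^{-1+\varepsilon}.\tag{10}$$

## From the tree to grid cells

**Step: the mass of a translate.** We show that for every node
$$\mu(J_X+t)\ \ge\ 2^{-2-|Y|}.\tag{11}$$
By (7), $J_X+t=U_jX[0,\infty]=Y\sigma[0,\infty]$. It suffices to find a word $V_\sigma$ with $|V_\sigma|\le3$ and $J_{V_\sigma}\subset\sigma[0,\infty]$: then $J_X+t\supset J_{YV_\sigma}$, the word $YV_\sigma$ begins with $L$, and (3) gives $\mu(J_X+t)\ge2^{1-|Y|-3}$. A state $[a\,b;c\,d]$ maps $[0,\infty]$ onto $[\frac bd,\frac ac]$. For $U_k$ this is $[\frac k5,\infty]\supset[1,\infty]=J_R$. For $B,C,D,E,F$ it is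
$$[\tfrac12,13],\quad[\tfrac13,\tfrac92],\quad[\tfrac23,9],\quad[\tfrac14,\tfrac73],\quad[\tfrac34,7],$$
all of which contain $[1,2]=J_{RL}$. For $G$ it is $[\frac47,\frac76]\supset[\frac23,1]=J_{LR^2}$. For a starred state use $V_{\sigma^*}=V_\sigma^*$: $P$ acts as $x\mapsto1/x$ and maps $[0,\infty]$ to itself, so $\sigma^*[0,\infty]=P\sigma[0,\infty]\supset PJ_{V_\sigma}=J_{V_\sigma^*}$.

**Step: fitting an interval into one cell.** The interval $J_X$ of a stopped node has length at most $\frac1N$, but it may straddle a grid point $\frac iN$; we pass to a descendant to avoid this. From every state there are two incomparable words, each a concatenation of at most two blocks: two distinct blocks if the state is not $G$ or $G^*$ (every other state has at least two); for $G$, the block $L$ followed by two distinct blocks of $C$; for $G^*$, the $*$-image. Let $\nu=(X,Y,\sigma)\in\Pi_N$, and let $\nu_1,\nu_2$ be the two descendants of $\nu$ reached by these words. Their intervals lie in $J_X$ and have disjoint interiors. As $|J_X|=\frac1{qq'}\le\frac1N$,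 the interior of $J_X$ contains at most one point of $\frac1N\mathbb Z$. So at least one of $\nu_1,\nu_2$, call it $\hat\nu=(\hat X,\hat Y,\hat\sigma)$, has no point of $\frac1N\mathbb Z$ in the interior of its interval. Since $J_{\hat X}\subset[0,1]$, there is $i=i(\nu)\in\{0,\dots,N-1\}$ with $J_{\hat X}\subset I_i$. The differences $|\hat X|-|X|$ and $|\hat Y|-|Y|$ are bounded, so (3) and (11), applied to $\hat\nu$, give
$$\mu(J_{\hat X})\,\mu(J_{\hat X}+t)\ \ge\ c_6\,2^{-|X|-|Y|}.\tag{12}$$

**Step: summation.** No node of $\Pi_N$ is an ancestor of another. So two distinct nodes of $\Pi_N$ separate at a last common ancestor by two distinct blocks, which are incomparable. Hence the words $X$, $\nu\in\Pi_N$, are pairwise incomparable, the intervals $J_X$ have disjoint interiors, and so do the intervals $J_{\hat X}\subset J_X$. Since $\mu$ has no atoms, $\mu(I_i)\ge\sum_{i(\nu)=i}\mu(J_{\hat X})$. Also $J_{\hat X}+t\subset I_{i(\nu)}+t$. By (2), (12) and (10), for all large $N$,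
$$S_N(1\pm t)=\sum_i\mu(I_i)\mu(I_i+t)\ \ge\ \sum_i\sum_{\nu\in\Pi_N:\,i(\nu)=i}\mu(J_{\hat X})\,\mu(J_{\hat X}+t)\ \ge\ c_6\sum_{\nu\in\Pi_N}2^{-|X|-|Y|}\ \ge\ c\,N^{-1+\varepsilon}$$
with $c=c_4c_6$. Thus $N S_N(1\pm\frac j5)\ge cN^\varepsilon\to+\infty$, and the Theorem is proved. $\blacksquare$

## The law of a sum of two independent copies

The Corollary says that the blow-up belongs to the law of $\xi+\eta$ and is not an artifact of the grid.

*Proof of the Corollary.* The second bracket in (1) is $\mu\big([\beta-\frac{i+1}N,\beta-\frac iN]\big)$, and $\mu$ has no atoms, so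
$$S_N(\beta)=(\mu\times\mu)\Big(\bigcup_{i}\big[\tfrac iN,\tfrac{i+1}N\big]\times\big[\beta-\tfrac{i+1}N,\,\beta-\tfrac iN\big]\Big).$$
If $(x,y)$ lies in this set, then $|x+y-\beta|\le\frac1N$. The bound of the Theorem remains true if $\varepsilon$ is decreased, so we may take $\varepsilon<1$. For $0<r\le1$ let $N=\lceil1/r\rceil$, so that $\frac1N\le r$ and $N\le\frac2r$. For small $r$ the Theorem gives
$$\mathbb P(|\xi+\eta-\beta|\le r)\ \ge\ S_N(\beta)\ \ge\ cN^{-1+\varepsilon}\ \ge\ c\Big(\frac2r\Big)^{-1+\varepsilon}=c'r^{1-\varepsilon}.$$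
If the law of $\xi+\eta$ had a density bounded by $K$ on a neighborhood of $\beta$, this probability would be at most $2Kr$ for small $r$, which contradicts $c'r^{1-\varepsilon}\le2Kr$ as $r\to0$. A density continuous on a neighborhood of $\beta$ is bounded on a smaller neighborhood, so it is excluded as well. $\square$
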